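\title{Kummer-faithfulness of the fixed fields of random Galois automorphisms}

\begin{abstract}
A perfect field is Kummer-faithful if no semiabelian variety over a finite extension of it has a nonzero rational point that is divisible by every positive integer. Let $K$ be a finitely generated field over $\mathbb{Q}$ and let $e\ge 1$. We prove that for almost all $\sigma\in G_K^e$, in the sense of Haar measure, every finite extension of the fixed field $\overline{K}(\sigma)$ is Kummer-faithful. This proves a conjecture stated in a paper of Asayama. For $e\ge 2$ the powers of a single prime already detect every point of infinite order. For $e=1$ no finite set of primes does, and the proof combines Kummer theory with a theorem of Jarden and Petersen on torsion points; we show that an input of this kind cannot be avoided. For tori and $e=1$ we determine which sets of primes suffice.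
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L$ be a field of characteristic $0$ with algebraic closure $\overline{L}$ and absolute Galois group $G_L$. Let $A$ be a semiabelian variety over $L$, that is, an extension of an abelian variety by a torus. Given $x\in A(L)$ and $n\ge1$, choose $y\in A(\overline{L})$ with $ny=x$. The map $\gamma\mapsto\gamma y-y$ is a cocycle of $G_L$ with values in the finite group $A[n]$ of $n$-torsion points, and its class in $H^1(G_L,A[n])$ vanishes if and only if $x\in nA(L)$. So these Kummer classes, taken for all $n$ together, detect the point $x$ exactly when $x$ lies outside the \emph{divisible part}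
\[
A(L)_{\mathrm{div}}=\bigcap_{n\ge1}nA(L).
\]
A perfect field $F$ is called \emph{Kummer-faithful} if $A(L)_{\mathrm{div}}=0$ for every finite extension $L$ of $F$ and every semiabelian variety $A$ over $L$. We write the groups $A(L)$ additively; for the multiplicative group $A=\mathbb{G}_m$ the subgroup $nA(L)$ consists of the $n$-th powers in $L^\times$.

Kummer-faithfulness says that a field is not too large. Fields finitely generated over $\mathbb{Q}$ are Kummer-faithful (Lemmas~\ref{lem:points} and~\ref{lem:devissage}). Algebraically closed fields of characteristic $0$ are not, since every element is an $n$-th power for every $n$. Neither is a field of characteristic $0$ that contains the group $\mu_{\ell^\infty}$ of all $\ell$-power roots of unity for some prime $\ell$, since this group is divisible. The property passes from an algebraic extension down to the base field (Lemma~\ref{lem:monotone}). It is therefore natural to ask how far one can go up from a finitely generated field $K$ toward $\overline{K}$ without losing it.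

For $\sigma=(\sigma_1,\dots,\sigma_e)\in G_K^e$ let
\[
\overline{K}(\sigma)=\{x\in\overline{K}\mid \sigma_i(x)=x\text{ for all }i\}
\]
be the fixed field of $\sigma$. Its absolute Galois group is topologically generated by $e$ elements, so these fields are close to $\overline{K}$, and they are closest for $e=1$. Some of them are not Kummer-faithful: $\sigma=(1,\dots,1)$ gives $\overline{K}$ itself. We equip the compact group $G_K^e$ with its normalized Haar measure, and \emph{almost all $\sigma$} means all $\sigma$ outside a set of measure zero. The problem, stated as a conjecture in \cite{Asayama}, is whether for $K$ finitely generated over $\mathbb{Q}$ and every $e\ge1$ the finite extensions of $\overline{K}(\sigma)$ are Kummer-faithful for almost all $\sigma\in G_K^e$. For $e\ge2$, Jarden and Petersen proved that for almost all $\sigma$ one has $A(L)_{\mathrm{div}}=0$ for every finite extension $L$ of $\overline{K}(\sigma)$ and every abelian variety $A$ over $L$. We prove the conjecture.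

\begin{theorem}\label{thm:main}
Let $K$ be finitely generated over $\mathbb{Q}$ and $e\ge1$. For almost all $\sigma\in G_K^e$, every finite extension of $\overline{K}(\sigma)$ is Kummer-faithful.
\end{theorem}

The cases $e=1$ and $e\ge2$ hold for different reasons. To see the difference we ask which primes are needed to show that a point is not divisible. The letter $\ell$ always denotes a prime. For a set $P$ of primes, a \emph{$P$-number} is a positive integer all of whose prime factors lie in $P$, an integer is \emph{prime to $P$} if no $\ell\in P$ divides it, and for an abelian group $M$ we put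
\[
D_P(M)=\bigcap_{n\ P\text{-number}}nM .
\]
If $P$ is the set of all primes, then $D_P(M)=M_{\mathrm{div}}$; if $P=\{\ell\}$, then $D_P(M)=\bigcap_k\ell^kM$. The group $D_P(M)$ always contains the torsion elements of order prime to $P$: if $x$ has order $r$ and $nn'\equiv1\bmod r$, then $x=n(n'x)$. The question is whether it contains anything else. In the next four theorems $K$ is finitely generated over $\mathbb{Q}$.

\begin{theorem}[one automorphism, cofinitely many primes]\label{thm:cofinite}
For almost all $\sigma\in G_K$ the following holds for every finite extension $L$ of $\overline{K}(\sigma)$.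
\begin{itemize}
\item[(a)] If $X$ is an abelian variety or a torus over $L$ and $x\in X(L)$ is not torsion, then $x\notin\ell X(L)$ for infinitely many $\ell$.
\item[(b)] For every semiabelian variety $A$ over $L$ and every cofinite set $P$ of primes, $D_P(A(L))$ is the group of torsion points of $A(L)$ of order prime to $P$.
\end{itemize}
\end{theorem}

\begin{theorem}[several automorphisms, one prime]\label{thm:several}
Let $e\ge2$. For almost all $\sigma\in G_K^e$ the following holds: for every finite extension $L$ of $\overline{K}(\sigma)$, every semiabelian variety $A$ over $L$ and every prime $\ell$, the group $\bigcap_k\ell^kA(L)$ is the group of torsion points of $A(L)$ of order prime to $\ell$.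
\end{theorem}

\begin{theorem}[one automorphism, converse]\label{thm:converse}
For almost all $\sigma\in G_K$ the following holds with $F=\overline{K}(\sigma)$, for every abelian variety or torus $X$ over $F$.
\begin{itemize}
\item[(a)] If $P$ is a set of primes with $X(F)[\ell]=0$ for all but finitely many $\ell\in P$, then $NX(F)\subseteq D_P(X(F))$ for some $N\ge1$.
\item[(b)] For every finite set $P$ of primes the group $D_P(F^\times)$ is not torsion. So the conclusion of Theorem~\ref{thm:several} fails for $e=1$.
\item[(c)] If $X(F)_{\mathrm{div}}=0$ and $X(F)$ is not a torsion group, then $X(F)[\ell]\ne0$ for infinitely many $\ell$.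
\end{itemize}
\end{theorem}

\begin{theorem}[one automorphism, tori]\label{thm:tori}
Let $P$ be a set of primes.
\begin{itemize}
\item[(a)] If $\sum_{\ell\in P}1/\ell=\infty$, then $D_P(\overline{K}(\sigma)^\times)$ is torsion for almost all $\sigma\in G_K$. If $\sum_{\ell\in P}1/\ell<\infty$, then $D_P(\overline{K}(\sigma)^\times)$ is not torsion for almost all $\sigma\in G_K$.
\item[(b)] The following are equivalent:
\begin{itemize}
\item[(i)] for almost all $\sigma\in G_K$, the group $D_P(T(L))$ is torsion for all finite extensions $L$ of $\overline{K}(\sigma)$ and all tori $T$ over $L$;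
\item[(ii)] for almost all $\sigma\in G_K$, the group $D_P(L^\times)$ is torsion for all finite extensions $L$ of $\overline{K}(\sigma)$;
\item[(iii)] $\sum_{\ell\in P,\ \ell\equiv1\bmod m}1/\ell=\infty$ for every $m\ge1$.
\end{itemize}
\end{itemize}
\end{theorem}

Thus for $e=1$ rational torsion points of prime order are what prevents divisibility. For abelian varieties they are supplied by a theorem of Jarden and Petersen \cite{JP}, recalled as (F1) in Section~\ref{sec:background}, and Theorem~\ref{thm:converse}(c) shows that the proof needs an input of this kind. Theorem~\ref{thm:several} does not use (F1).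

Section~\ref{sec:two} proves by hand that $2$ is not divisible in $\overline{\mathbb{Q}}(\sigma)^\times$; every idea of the paper appears there. Section~\ref{sec:background} recalls what we need about abelian varieties and tori. Section~\ref{sec:reductions} reduces the theorems to one point on one abelian variety or torus over a finitely generated field, and Section~\ref{sec:kummer} develops the Kummer theory of such a point. Section~\ref{sec:one} proves Theorems~\ref{thm:cofinite} and~\ref{thm:main}, Section~\ref{sec:several} proves Theorem~\ref{thm:several}, and Section~\ref{sec:converse} proves Theorems~\ref{thm:converse} and~\ref{thm:tori}.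

\section{Roots of $2$ in the fixed field of a random automorphism}\label{sec:two}

\subsection{Haar measure}
All compact groups below are second countable (the absolute Galois group of a countable field is), and $\mu_G$ denotes the normalized Haar measure of $G$. We use the language of probability and the following four facts.
\begin{itemize}
\item[(H1)] A continuous surjective homomorphism $G\to G'$ of compact groups carries $\mu_G$ to $\mu_{G'}$.
\item[(H2)] On an open subgroup $G'$ of index $n$ the measure $\mu_G$ restricts to $\mu_{G'}/n$. A closed subgroup of infinite index has infinitely many disjoint cosets of equal measure, so it and its cosets are null. In particular, finite subsets of an infinite compact group are null.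
\item[(H3)] If $H\subseteq G$ is a closed subgroup and $E\subseteq G$ is a Borel set, then
\[
\mu_G(E)=\int_G\mu_H(\{\tau\in H:\sigma\tau\in E\})\,d\mu_G(\sigma).
\]
Both sides equal the $(\mu_G\times\mu_H)$-measure of $\{(\sigma,\tau):\sigma\tau\in E\}$, by Fubini's theorem and the right invariance of $\mu_G$.
\item[(H4)] (Borel--Cantelli.) If $\sum_i\mu_G(E_i)<\infty$, then almost surely only finitely many of the events $E_i$ occur. If the $E_i$ are independent and $\sum_i\mu_G(E_i)=\infty$, then almost surely infinitely many occur.
\end{itemize}

\subsection{The affine action on roots}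
Let $K=\mathbb{Q}$, let $\ell$ be an odd prime, and fix a root $y$ of $t^\ell-2$ and a primitive $\ell$-th root of unity $\zeta$. The roots are $y\zeta^i$ with $i\in\mathbb{F}_\ell$. If $\sigma\zeta=\zeta^a$ and $\sigma y=y\zeta^b$, then $\sigma(y\zeta^i)=y\zeta^{ai+b}$, so $\sigma$ acts on the index by the affine map $i\mapsto ai+b$. The fields $\mathbb{Q}(y)$ and $\mathbb{Q}(\zeta)$ have coprime degrees $\ell$ and $\ell-1$, so all $\ell(\ell-1)$ affine maps occur, and $(a,b)$ is uniformly distributed on $\mathbb{F}_\ell^\times\times\mathbb{F}_\ell$. The number $2$ is an $\ell$-th power in $\overline{\mathbb{Q}}(\sigma)$ if and only if the affine maps of $\sigma_1,\dots,\sigma_e$ have a common fixed point.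

Each of the $\ell$ points is fixed by $\ell-1$ affine maps, so a common fixed point exists with probability at most $\ell(\ell-1)^e/(\ell(\ell-1))^e=\ell^{1-e}$. For $e\ge2$ this tends to $0$, and $2$ is almost surely not divisible. For $e=1$ the picture is reversed. An affine map has a fixed point unless $a=1$ and $b\ne0$, so $2$ \emph{is} an $\ell$-th power in $\overline{\mathbb{Q}}(\sigma)$ with probability $1-1/\ell$.

Higher powers of $\ell$ do not help when $e=1$. Choose compatible $\ell^k$-th roots $y_k$ of $2$ and $\zeta_k$ of $1$, with $\zeta_1\neq1$. The compatible systems of $\ell$-power roots of $2^N$ are $(y_k^N\zeta_k^i)_k$ with $i\in\mathbb{Z}_\ell$, and $\sigma$ acts by $i\mapsto ai+Nb$ with $a\in\mathbb{Z}_\ell^\times$ and $b\in\mathbb{Z}_\ell$. Almost surely $a\ne1$, by (H1) and (H2). If $N$ is the power of $\ell$ that generates the ideal $(1-a)\mathbb{Z}_\ell$, then $i=Nb/(1-a)$ is a fixed point, and $2^N$ is an $\ell^k$-th power in $\overline{\mathbb{Q}}(\sigma)$ for all $k$. This is the mechanism of Theorem~\ref{thm:converse}. For two automorphisms a common fixed point forces the linear relation $(1-a_2)b_1=(1-a_1)b_2$, which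 one expects to be a null event; this is the mechanism of Theorem~\ref{thm:several}.

So for $e=1$ the only obstruction to divisibility comes from the primes with $a\equiv1\bmod\ell$, that is, $\mu_\ell\subseteq\overline{\mathbb{Q}}(\sigma)$. The chance of an obstruction at $\ell$ is $1/\ell$, and since $\sum1/\ell$ diverges one guesses that infinitely many obstructions occur. To multiply the probabilities $1-1/\ell$ one would need the events for different $\ell$ to be independent, and for an abelian variety this would require control of all division fields at once. The following proof avoids this by treating $a$ and $b$ separately.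

\begin{proposition}\label{prop:two}
For almost all $\sigma\in G_{\mathbb{Q}}$ there are infinitely many $\ell$ such that $2$ is not an $\ell$-th power in $\overline{\mathbb{Q}}(\sigma)$.
\end{proposition}

\begin{proof}
Write $a_\ell(\sigma)$, $b_\ell(\sigma)$ for the coefficients above.

\emph{Step 1: torsion.} The map $G_{\mathbb{Q}}\to\prod_\ell\mathbb{F}_\ell^\times$, $\sigma\mapsto(a_\ell(\sigma))_\ell$, is surjective, so by (H1) the events $a_\ell=1$ are independent of probability $1/(\ell-1)$. By (H4), almost all $\sigma$ have $a_\ell(\sigma)=1$ for infinitely many $\ell$.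

\emph{Step 2: Kummer theory.} Let $H$ be the absolute Galois group of $\mathbb{Q}(\mu_\infty)$, the field generated by all roots of unity. On $H$ all $a_\ell$ equal $1$, and $b_\ell\colon H\to\mathbb{F}_\ell$ is a homomorphism. It is nonzero for odd $\ell$. Otherwise the roots of $t^\ell-2$ lie in the abelian extension $\mathbb{Q}(\mu_\infty)$, so the field generated by the real root is Galois over $\mathbb{Q}$; but it contains only one of the $\ell$ roots. Hence $b_\ell$ is surjective, and $b_\ell(\tau)$ is uniform on $\mathbb{F}_\ell$ for random $\tau\in H$.

\emph{Step 3: averaging.} Let $\Sigma_{\ell_0}$ be the closed set of all $\sigma$ such that $2$ is an $\ell$-th power in $\overline{\mathbb{Q}}(\sigma)$ for all $\ell\ge\ell_0$. Fix $\sigma$ as in Step~1 and an odd $\ell\ge\ell_0$ with $a_\ell(\sigma)=1$. For $\tau\in H$ the element $\sigma\tau$ acts by the translation $i\mapsto i+b_\ell(\sigma)+b_\ell(\tau)$, which has a fixed point for a proportion $1/\ell$ of all $\tau$. So $\mu_H(\{\tau:\sigma\tau\in\Sigma_{\ell_0}\})\le1/\ell$ for arbitrarily large $\ell$, and this measure is $0$. By (H3) each $\Sigma_{\ell_0}$ is null, and so is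 their union.
\end{proof}

For a point $x$ on an abelian variety or torus $X$, the linear part $a$ becomes the action of $\sigma$ on $X[\ell]$, the event $a=1$ becomes $X[\ell]^\sigma\ne0$, and the translation part $b$ becomes the Kummer cocycle of $x$. Step~1 becomes (F1) for abelian varieties and Lemma~\ref{lem:torustorsion} for tori, Step~2 becomes Proposition~\ref{prop:kummer}, and Step~3 becomes Proposition~\ref{prop:averaging}.

\section{Abelian varieties, tori and the theorems used}\label{sec:background}

All fields have characteristic $0$. The letter $X$ denotes an abelian variety or a torus and $A$ a semiabelian variety.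

\subsection{Torsion and Tate modules}
Let $k$ be a field. A \emph{torus} over $k$ is an algebraic group that becomes isomorphic to $\mathbb{G}_m^r$ over a finite Galois extension $k_1$, which is then said to \emph{split} it. A \emph{semiabelian variety} $A$ over $k$ sits in an exact sequence $0\to T\to A\to B\to0$ over $k$ with $T$ a torus and $B$ an abelian variety. Multiplication by $n\geq1$ on $A(\overline{k})$ is surjective with finite kernel $A[n]$. For $X$ an abelian variety or a torus, $X[n]\cong(\mathbb{Z}/n)^d$ with $d=2\dim X$ or $d=\dim X$, respectively. The group $X_{\mathrm{tors}}=\bigcup_nX[n]$ is a module over $\widehat{\mathbb{Z}}=\prod_\ell\mathbb{Z}_\ell$, an element $t$ acting on $X[n]$ through $t\bmod n$. The \emph{Tate module} $T_\ell X=\varprojlim_kX[\ell^k]$, with transition maps given by multiplication by $\ell$, is a free $\mathbb{Z}_\ell$-module of rank $d$ with a continuous action of $G_k$, and $T_\ell X/\ell^kT_\ell X=X[\ell^k]$. The ring $\operatorname{End}_k(X)$ is finitely generated as a $\mathbb{Z}$-module. A $G_k$-stable finite subgroup $W\subseteq X(\overline{k})$ is a subgroup defined over $k$, and the quotient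 $X/W$ exists over $k$. By \emph{compactness} we mean the fact that an inverse limit of nonempty finite sets is nonempty.

\subsection{Cocharacters and the cyclotomic character}
The cyclotomic character $\chi\colon G_k\to\widehat{\mathbb{Z}}^\times$ is defined by $\sigma\zeta=\zeta^{\chi(\sigma)}$ for all roots of unity $\zeta$; we write $\overline{\chi}_\ell(\sigma)\in\mathbb{F}_\ell^\times$ for its reduction modulo $\ell$. Let $X$ be a torus split by $k_1$ and $Q=\operatorname{Gal}(k_1/k)$. The cocharacter group $X_*=\operatorname{Hom}(\mathbb{G}_{m,\overline{k}},X_{\overline{k}})\cong\mathbb{Z}^{\dim X}$ carries an action of $Q$, and $X\mapsto X_*$ is an equivalence from tori over $k$ split by $k_1$ to lattices with an action of $Q$. One has $X(\overline{k})=X_*\otimes\overline{k}^\times$ as $G_k$-modules, hence $X[n]=(X_*/n)\otimes\mu_n$. After fixing a generator of $\mu_n$ we may say: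
\begin{equation}\label{eq:torusaction}
\sigma\in G_k\text{ acts on }X[n]\cong X_*/n\text{ as }\chi(\sigma)\cdot q,\qquad q=\sigma|_{k_1}.
\end{equation}

\begin{lemma}\label{lem:cyclotomic}
Let $K$ be finitely generated over $\mathbb{Q}$ and $K_1/K$ finite Galois with group $Q$. Then $U=\chi(G_{K_1})$ is open in $\widehat{\mathbb{Z}}^\times$. There is $\ell_1$ such that for every $q\in Q$, when $\sigma$ is chosen at random in $\{\sigma\in G_K:\sigma|_{K_1}=q\}$, the residues $\overline{\chi}_\ell(\sigma)\in\mathbb{F}_\ell^\times$, $\ell\ge\ell_1$, are independent and uniformly distributed.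
\end{lemma}

\begin{proof}
The elements of the finitely generated field $K_1$ that are algebraic over $\mathbb{Q}$ form a number field, so $K_1\cap\mathbb{Q}(\mu_\infty)$ is finite over $\mathbb{Q}$. Restriction identifies $\operatorname{Gal}(K_1(\mu_\infty)/K_1)$ with $\operatorname{Gal}(\mathbb{Q}(\mu_\infty)/K_1\cap\mathbb{Q}(\mu_\infty))$, so $U$ is open and contains $\prod_{\ell\ge\ell_1}\mathbb{Z}_\ell^\times$ for some $\ell_1$. Hence $G_{K_1}\to\prod_{\ell\ge\ell_1}\mathbb{F}_\ell^\times$ is surjective, and (H1) gives the claim for $q=1$. In general $\sigma=\sigma_0\tau$ with $\sigma_0$ fixed and $\tau$ random in $G_{K_1}$, and translation by $(\overline{\chi}_\ell(\sigma_0))_\ell$ preserves the product measure.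
\end{proof}

\subsection{Weil restriction}
For a finite extension $L/F$ and $X$ over $L$, the Weil restriction $\operatorname{Res}_{L/F}X$ is the algebraic group over $F$ whose points in an $F$-algebra $C$ are $X(L\otimes_FC)$. Over $\overline{F}$ it becomes the product of the conjugates of $X$ under the $F$-embeddings $L\to\overline{F}$. So it is an abelian variety (resp.\ a torus) if $X$ is, and $(\operatorname{Res}_{L/F}X)(F)=X(L)$ as groups.

\subsection{Theorems used}
Let $K$ be finitely generated over $\mathbb{Q}$.
\begin{itemize}
\item[(F1)] (Jarden--Petersen \cite{JP}; for number fields Zywina \cite{Zywina}.) If $B\ne0$ is an abelian variety over $K$, then for almost all $\sigma\in G_K$ there are infinitely many $\ell$ with $B(\overline{K}(\sigma))[\ell]\ne0$.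
\item[(F2)] (Serre \cite{Serre}; see also Wintenberger \cite{Wintenberger}.) If $B$ is an abelian variety over a number field $k$, there is $c\ge1$ such that the image of $G_k$ in $\operatorname{Aut}(B_{\mathrm{tors}})$ contains all homotheties $t^c$, $t\in\widehat{\mathbb{Z}}^\times$.
\item[(F3)] (Faltings; for finitely generated $K$ see \cite{FW}.) Given an abelian variety $B$ over $K$, there are only finitely many $K$-isomorphism classes of abelian varieties over $K$ that are $K$-isogenous to $B$.
\item[(F4)] (Mordell--Weil--N\'eron--Lang.) For an abelian variety $B$ over $K$ the group $B(K)$ is finitely generated.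
\item[(F5)] (Roquette.) The unit group of an integral domain finitely generated over $\mathbb{Z}$ is finitely generated.
\end{itemize}
We also use Dirichlet's theorem in the form $\sum_{\ell\equiv a\bmod m}1/\ell=\infty$ for $a$ prime to $m$.

\section{Reduction to one point on an abelian variety or a torus}\label{sec:reductions}

\subsection{From semiabelian varieties to their two parts}
Let $x$ be a divisible point of $A(L)$ whose image in $B(L)$ is trivial. Writing $x=ny$ with $y\in A(L)$ says nothing about divisibility in $T(L)$, because $y$ need not lie in $T(L)$. The way out is to choose $y$ divisible as well, which the next lemma allows.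

\begin{lemma}\label{lem:divisible}
Let $M$ be an abelian group with $M[n]$ finite for all $n\ge1$, let $P$ be a set of primes and $D=D_P(M)$.
\begin{itemize}
\item[(a)] $nD=D$ for every $P$-number $n$.
\item[(b)] If $\ell\in P$ and $M[\ell^\infty]$ is finite, then $D[\ell]=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $n_k=\prod_{\ell\in P,\ \ell\le k}\ell^k$. Then $n_k\mid n_{k+1}$, and every $P$-number divides some $n_k$. Let $x\in D$. The sets $Y_k=\{y\in M:n_ky=x\}$ are nonempty, and finite because they are cosets of $M[n_k]$. They form an inverse system under $y\mapsto(n_{k+1}/n_k)y$, so by compactness there is $(y_k)\in\varprojlim Y_k$. Given $k$ and a $P$-number $n'$, choose $j\ge k$ with $n'n_k\mid n_j$; then $y_k=(n_j/n_k)y_j\in n'M$. So $y_k\in D$ and $x\in n_kD$ for all $k$, hence $x\in nD$ for every $P$-number $n$.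

(b) If $0\ne z_0\in D[\ell]$, then (a) gives $z_k\in D$ with $\ell z_{k+1}=z_k$. The element $z_k$ has order $\ell^{k+1}$, so $M[\ell^\infty]$ is infinite.
\end{proof}

\begin{lemma}\label{lem:devissage}
Let $0\to T\to A\to B\to0$ be a semiabelian variety over a field $L$ and $P$ a set of primes. Suppose that for $X=T$ and for $X=B$ the group $D_P(X(L))$ is torsion and $X(L)[\ell^\infty]$ is finite for all $\ell\in P$. Then $D_P(A(L))$ is the group of torsion points of $A(L)$ of order prime to $P$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:divisible}(b), the elements of $D_P(T(L))$ and $D_P(B(L))$ have finite order prime to $P$. Let $D=D_P(A(L))$, let $x\in D$, and let $N$ be the order of its image $\overline{x}\in D_P(B(L))$. For a $P$-number $n$ write $x=ny$ with $y\in D$, by Lemma~\ref{lem:divisible}(a). The order of $N\overline{y}$ divides $n$, because $nN\overline{y}=N\overline{x}=0$, and it is prime to $P$, because $\overline{y}\in D_P(B(L))$. So $N\overline{y}=0$, that is, $Ny\in T(L)$, and $Nx=n(Ny)\in nT(L)$. Since $n$ was arbitrary, $Nx\in D_P(T(L))$. Thus $Nx$ has finite order prime to $P$, and $N$ is prime to $P$, so $x$ has finite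 order prime to $P$. The opposite inclusion was noted in the introduction.
\end{proof}

\subsection{From all fields and points to one}

\begin{lemma}\label{lem:monotone}
Let $F'/F$ be an algebraic extension. If $F'$ is Kummer-faithful, so is every finite extension of $F$. Consequently Theorem~\ref{thm:main} for $e=1$ implies Theorem~\ref{thm:main} for all $e\ge1$.
\end{lemma}

\begin{proof}
A finite extension of a finite extension of $F$ is a finite extension $L$ of $F$, and we may embed it in $\overline{F'}$. For $A$ over $L$ we have $A(L)_{\mathrm{div}}\subseteq A(LF')_{\mathrm{div}}=0$, since $LF'/F'$ is finite. For the last claim take $F=\overline{K}(\sigma_1,\dots,\sigma_e)\subseteq F'=\overline{K}(\sigma_1)$; by (H1) the preimage of a null set under the first projection $G_K^e\to G_K$ is null.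
\end{proof}

The theorems quantify over all $L$, $X$ and $x$ \emph{after} $\sigma$ is chosen, while a measure computation needs objects that are fixed \emph{before}. Countability lets us exchange the order.

\begin{lemma}\label{lem:countable}
Fix $e\ge1$. Let $\mathcal{P}(M,x)$ be an isomorphism-invariant property of pairs consisting of an abelian group $M$ and an element $x\in M$. Suppose that for every finitely generated field $K'$ over $\mathbb{Q}$, every abelian variety (resp.\ torus) $X'$ over $K'$ and every $x\in X'(K')$, the property $\mathcal{P}(X'(\overline{K'}(\sigma)),x)$ holds for almost all $\sigma\in G_{K'}^e$. Then for every finitely generated field $K$ over $\mathbb{Q}$ and almost all $\sigma\in G_K^e$, the property $\mathcal{P}(X(L),x)$ holds for every finite extension $L$ of $\overline{K}(\sigma)$, every abelian variety (resp.\ torus) $X$ over $L$ and every $x\in X(L)$. If the hypothesis is known only for $X'=\mathbb{G}_m$, the conclusion holds for $X=\mathbb{G}_m$ and $L=\overline{K}(\sigma)$.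
\end{lemma}

\begin{proof}
The field $K$ is countable. So up to isomorphism there are countably many triples $(K',X',x)$ with $K'\subseteq\overline{K}$ finite over $K$, $X'$ over $K'$ and $x\in X'(K')$. Each has an exceptional null set in $G_{K'}^e$, which is null in $G_K^e$ by (H2). Let $\sigma$ lie outside the union of these sets and put $F=\overline{K}(\sigma)$. Let $X$ be defined over $F$ and $x\in X(F)$. The equations of $X$, of its group law and of $x$ involve finitely many elements of $F$, so $(X,x)$ comes from a triple $(K',X',x)$ with $K'\subseteq F$. Then $\sigma\in G_{K'}^e$ and $X'(F)=X(F)$, so $\mathcal{P}(X(F),x)$ holds. This proves the case $L=F$ and the last sentence. For $L/F$ finite, apply the case just proved to $\operatorname{Res}_{L/F}X$, whose group of $F$-points is $X(L)$.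
\end{proof}

\section{Galois action on torsion points and division points}\label{sec:kummer}

In this section $K$ is finitely generated over $\mathbb{Q}$ and $X\ne0$ is an abelian variety or a torus over $K$. In the torus case $K_1/K$ is a finite Galois extension that splits $X$, with group $Q$. Let $\Gamma$ be the image and $H$ the kernel of $G_K\to\operatorname{Aut}(X_{\mathrm{tors}})$, so that $H$ is the absolute Galois group of $K(X_{\mathrm{tors}})$, and let $R=\operatorname{End}_K(X)$. The goal is the analogue of Step~2 in the proof of Proposition~\ref{prop:two}: a point of infinite order does not become divisible over $K(X_{\mathrm{tors}})$. Three arithmetic properties of $X$ enter.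

\subsection{Three arithmetic properties}

\begin{lemma}[rational points]\label{lem:points}
The group $X(K)$ embeds in the direct sum of a finite group and a free abelian group. In particular its torsion subgroup is finite, $\bigcap_k\ell^kX(K)$ is torsion for every $\ell$, and every subgroup of $X(K)$ of finite rank is finitely generated.
\end{lemma}

\begin{proof}
For abelian varieties this is (F4). For a torus, $X(K)\subseteq X(K_1)\cong(K_1^\times)^{\dim X}$, so it suffices to treat $K_1^\times$. Let $O$ be a normal domain, finitely generated over $\mathbb{Z}$, with fraction field $K_1$. A normal noetherian domain is the intersection of its localizations at primes of height one, so the map that sends an element of $K_1^\times$ to its divisor has kernel $O^\times$. Thus $K_1^\times/O^\times$ embeds in the free abelian group on the height one primes and is free, so $K_1^\times\cong O^\times\oplus(\text{free})$. By (F5), $O^\times$ is the sum of a finite group and a free group. For the consequences, note that a subgroup $M$ of (finite)${}\oplus{}$(free) has finite torsion $M_{\mathrm{tors}}$ and free quotient $M/M_{\mathrm{tors}}$, and that $\bigcap_k\ell^kM'=0$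 for a free group $M'$.
\end{proof}

\begin{lemma}[homotheties]\label{lem:homotheties}
There is $c\ge1$ such that $\Gamma$ contains multiplication by $t^c$ for every $t\in\widehat{\mathbb{Z}}^\times$.
\end{lemma}

\begin{proof}
For a torus, \eqref{eq:torusaction} shows that $\sigma\in G_{K_1}$ acts on $X_{\mathrm{tors}}$ as $\chi(\sigma)$. So $\Gamma$ contains the group $U$ of Lemma~\ref{lem:cyclotomic}, and we take for $c$ the index of $U$ in $\widehat{\mathbb{Z}}^\times$.

For an abelian variety we specialize to a number field. Choose a smooth integral scheme $S$ of finite type over $\mathbb{Q}$ with function field $K$ over which $X$ extends to an abelian scheme $\mathcal{X}$, and a closed point $s\in S$; its residue field $k$ is a number field. Every $n$ is invertible on $S$, so all $\mathcal{X}[n]$ are finite \'etale over $S$. Hence $G_K$ acts on $X_{\mathrm{tors}}$ through the \'etale fundamental group $\pi_1(S)$, and $G_K\to\pi_1(S)$ is surjective because $S$ is normal. So $\Gamma$ is the image of $\pi_1(S)$. A path from a geometric point over $s$ to the geometric generic point is an isomorphism of fiber functors. It identifies the group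 $(\mathcal{X}_s)_{\mathrm{tors}}$ with $X_{\mathrm{tors}}$, compatibly with the homomorphism $G_k\to\pi_1(S)$. Therefore the image of $G_k$ in $\operatorname{Aut}((\mathcal{X}_s)_{\mathrm{tors}})$ becomes a subgroup of $\Gamma$, homotheties correspond to homotheties, and (F2) applies to $\mathcal{X}_s$.
\end{proof}

\begin{lemma}[submodules]\label{lem:submodules}
For all sufficiently large $\ell$, every $G_K$-submodule $W\subseteq X[\ell]$ equals $\ker(f|_{X[\ell]})$ for some $f\in R$.
\end{lemma}

\begin{proof}
\emph{Abelian variety.} By (F3) let $C_1,\dots,C_r$ represent the isomorphism classes of abelian varieties over $K$ isogenous to $X$, and fix isogenies $u_i\colon C_i\to X$ over $K$. Let $\ell\nmid\prod_i\deg u_i$. The quotient $X/W$ is isomorphic to some $C_i$. Let $f\in R$ be the composite $X\to X/W\cong C_i\xrightarrow{u_i}X$. Then $W\subseteq\ker f$, and $\ker f/W\cong\ker u_i$ has order prime to $\ell$. A point of $\ker f\cap X[\ell]$ has trivial image in this quotient, so $\ker f\cap X[\ell]=W$.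

\emph{Torus.} Let $\ell\nmid|Q|$. By \eqref{eq:torusaction}, $W$ corresponds to a $Q$-stable subspace $W_0\subseteq X_*/\ell$. By Maschke's theorem $W_0$ has a $Q$-stable complement; let $\overline{g}$ be the projection onto it with kernel $W_0$. Lift $\overline{g}$ to $g\in\operatorname{End}(X_*)$ and put $f=\sum_{q\in Q}qgq^{-1}\in\operatorname{End}_Q(X_*)=R$. Modulo $\ell$, $f$ reduces to $|Q|\cdot\overline{g}$, whose kernel is $W_0$.
\end{proof}

\subsection{Finiteness of $\ell$-primary torsion}
An infinite $\ell$-primary torsion group would contain a divisible subgroup, as $\mu_{\ell^\infty}$ did in the introduction. Homotheties exclude this.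

\begin{lemma}\label{lem:primary}
For $\sigma\in G_K$, the group $X(\overline{K}(\sigma))[\ell^\infty]$ is finite if and only if $1-\sigma$ is injective on $T_\ell X$. For almost all $\sigma\in G_K$ this holds for all $\ell$.
\end{lemma}

\begin{proof}
If $X(\overline{K}(\sigma))[\ell^\infty]$ is infinite, then for each $k$ the finite set of $\sigma$-fixed points of exact order $\ell^k$ is nonempty, and compactness gives a nonzero element of $T_\ell X$ fixed by $\sigma$. Conversely, the components of such an element are fixed points of unbounded order.

Fix $\ell$. Let $\Gamma_\ell$ be the image of $G_K$ in $\operatorname{GL}(T_\ell X)$ and let $E\subseteq\Gamma_\ell$ be the closed set where $\det(1-g)=0$. By Lemma~\ref{lem:homotheties}, $\Gamma_\ell$ contains the compact group of scalars $Z=\{t^c:t\in\mathbb{Z}_\ell^\times\}$, which is infinite because $t\mapsto t^c$ has finite kernel. For $g\in\Gamma_\ell$ and $u\in Z$ we have $gu\in E$ only if $u^{-1}$ is an eigenvalue of $g$. This happens for finitely many $u$, a null subset of $Z$ by (H2). By (H3) the set $E$ is null, and by (H1) so is its preimage in $G_K$. There are countably many $\ell$.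
\end{proof}

Taking for $\mathcal{P}(M,x)$ the finiteness of all $M[\ell^\infty]$ in Lemma~\ref{lem:countable}, and using $\overline{K}(\sigma)\subseteq\overline{K}(\sigma_1)$ when $e>1$, we obtain the form that will be used.

\begin{corollary}\label{cor:primary}
Let $e\ge1$. For almost all $\sigma\in G_K^e$, the group $X(L)[\ell^\infty]$ is finite for every finite extension $L$ of $\overline{K}(\sigma)$, every abelian variety or torus $X$ over $L$ and every $\ell$.
\end{corollary}

\subsection{The Kummer cocycle}
For this paragraph and Lemma~\ref{lem:criterion} the base may be any field $k$ of characteristic $0$. Let $x\in X(k)$ and fix $\ell$. A \emph{division system} for $x$ is a sequence $y=(y_j)_{j\ge0}$ in $X(\overline{k})$ with $y_0=x$ and $\ell y_{j+1}=y_j$. Fix one. All others are $y+b$ with $b\in T_\ell X$. The \emph{Kummer cocycle} is the continuous map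
\[
\kappa_\ell\colon G_k\to T_\ell X,\qquad\kappa_\ell(\gamma)=(\gamma y_j-y_j)_j,
\]
and $\overline{\kappa}_\ell(\gamma)=\gamma y_1-y_1\in X[\ell]$ is its reduction modulo $\ell$. It satisfies $\kappa_\ell(\gamma\gamma')=\kappa_\ell(\gamma)+\gamma\kappa_\ell(\gamma')$. For an endomorphism $f$ of $X$ over $k$, the system $f(y)$ is a division system for $f(x)$, with cocycle $f\circ\kappa_\ell$. An element $\gamma$ acts on division systems by the affine map $y+b\mapsto y+\kappa_\ell(\gamma)+\gamma b$, as in Section~\ref{sec:two}.

\begin{lemma}\label{lem:criterion}
Let $S\subseteq G_k$ be a subset with fixed field $F$.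
\begin{itemize}
\item[(a)] $x\in\ell X(F)$ if and only if there is $b\in X[\ell]$ with $\overline{\kappa}_\ell(\gamma)=(1-\gamma)b$ for all $\gamma\in S$.
\item[(b)] $x\in\bigcap_j\ell^jX(F)$ if and only if there is $b\in T_\ell X$ with $\kappa_\ell(\gamma)=(1-\gamma)b$ for all $\gamma\in S$.
\end{itemize}
\end{lemma}

\begin{proof}
The points $z$ with $\ell z=x$ are $y_1+b$ with $b\in X[\ell]$, and $\gamma$ fixes $y_1+b$ if and only if $\overline{\kappa}_\ell(\gamma)+\gamma b=b$. This gives (a). In the same way the condition in (b) says that $x$ has a division system in $X(F)$. If it has one, then $x\in\bigcap_j\ell^jX(F)$. Conversely, if $x\in\bigcap_j\ell^jX(F)$, the finite sets $\{z\in X(F):\ell^jz=x\}$ are nonempty, and compactness gives a division system in $X(F)$.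
\end{proof}

We return to the base field $K$. Since $H$ acts trivially on $T_\ell X$, the restriction of $\kappa_\ell$ to $H$ is a homomorphism. For $\gamma\in G_K$ and $\tau\in H$ the cocycle rule gives
\[
\kappa_\ell(\gamma\tau\gamma^{-1})=\kappa_\ell(\gamma)+\gamma\kappa_\ell(\tau)+\gamma\kappa_\ell(\gamma^{-1})=\gamma\kappa_\ell(\tau),
\]
because $\kappa_\ell(\gamma)+\gamma\kappa_\ell(\gamma^{-1})=\kappa_\ell(1)=0$. Hence $\kappa_\ell(H)$ is a $G_K$-stable compact subgroup of $T_\ell X$, so a $\mathbb{Z}_\ell$-submodule, and $\overline{\kappa}_\ell(H)$ is a $G_K$-submodule of $X[\ell]$.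

We know that points are not very divisible over $K$ (Lemma~\ref{lem:points}) and want the same over $K(X_{\mathrm{tors}})$. The obstruction is a cocycle that vanishes on $H$ without being a coboundary. A central element of $\Gamma$ bounds this obstruction.

\begin{lemma}\label{lem:center}
Let $M$ be $X[\ell]$ or $T_\ell X$, let $a\colon G_K\to M$ be a cocycle with $a(H)=0$, and let $z\in G_K$ act on $X_{\mathrm{tors}}$ as a homothety with $\ell$-component $u\in\mathbb{Z}_\ell^\times$. Then $(1-u)a(\gamma)=(1-\gamma)a(z)$ for all $\gamma\in G_K$.
\end{lemma}

\begin{proof}
Homotheties are central in $\Gamma$, so $z\gamma=\gamma z\tau$ with $\tau\in H$, and $a(z\gamma)=a(\gamma z)+\gamma z\,a(\tau)=a(\gamma z)$. Expanding both sides gives $a(z)+u\,a(\gamma)=a(\gamma)+\gamma\,a(z)$.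
\end{proof}

\begin{proposition}\label{prop:kummer}
Let $x\in X(K)$.
\begin{itemize}
\item[(a)] If $x$ is not torsion, then $\kappa_\ell(H)\ne0$ for every $\ell$.
\item[(b)] If $\mathbb{Z}x$ is Zariski dense in $X$, then $\overline{\kappa}_\ell(H)=X[\ell]$ for all sufficiently large $\ell$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Suppose $\kappa_\ell(H)=0$. By Lemma~\ref{lem:homotheties} there is a homothety $z$ with $\ell$-component $u\ne1$. Write $1-u=\ell^rv$ with $v\in\mathbb{Z}_\ell^\times$ and put $b=v^{-1}\kappa_\ell(z)$. By Lemma~\ref{lem:center}, $\ell^r\kappa_\ell(\gamma)=(1-\gamma)b$ for all $\gamma\in G_K$. Since $\ell^r\kappa_\ell$ is the cocycle of $\ell^rx$, Lemma~\ref{lem:criterion}(b) with $S=G_K$ gives $\ell^rx\in\bigcap_j\ell^jX(K)$. This group is torsion by Lemma~\ref{lem:points}, so $x$ is torsion.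

(b) The idea is that a proper image $W$ is cut out by an endomorphism $f$, which forces $f(x)$ to be divisible by $\ell$; for large $\ell$ this is possible only if $f$ itself is divisible by $\ell$. We first bound the primes at which an element of $Rx$ can be divisible for another reason. Let $(Rx)^{\mathrm{sat}}$ be the group of all $w\in X(K)$ with $nw\in Rx$ for some $n\ge1$. It has finite rank because $R$ does, so it is finitely generated by Lemma~\ref{lem:points}, and the torsion group $(Rx)^{\mathrm{sat}}/Rx$ is finite, of order $I$ say. Moreover the map $R\to X(K)$, $f\mapsto f(x)$, is injective: if $f(x)=0$, then $f$ vanishes on the dense set $\mathbb{Z}x$.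

Let $\ell\nmid I$ be large enough for Lemma~\ref{lem:submodules}, and let $\ell-1>c$ with $c$ as in Lemma~\ref{lem:homotheties}. Write $W=\overline{\kappa}_\ell(H)=\ker(f|_{X[\ell]})$ with $f\in R$. The cocycle $a=f\circ\overline{\kappa}_\ell$ of $f(x)$ vanishes on $H$. A generator $t$ of the cyclic group $\mathbb{F}_\ell^\times$ has $t^c\ne1$, so there is a homothety $z$ with $u\not\equiv1\bmod\ell$. By Lemma~\ref{lem:center}, $a(\gamma)=(1-\gamma)b$ with $b=(1-u)^{-1}a(z)$, and Lemma~\ref{lem:criterion}(a) gives $f(x)=\ell w$ with $w\in X(K)$. Then $w\in(Rx)^{\mathrm{sat}}$, so both $Iw$ and $\ell w$ lie in $Rx$. As $\ell\nmid I$, we get $w=h(x)$ with $h\in R$. By injectivity $f=\ell h$, so $f$ kills $X[\ell]$ and $W=X[\ell]$.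
\end{proof}

\begin{remark}
Both conditions in (b) are needed. For $K=\mathbb{Q}$ and $x=(2,2)\in\mathbb{G}_m^2(\mathbb{Q})$ the image lies in the diagonal of $\mu_\ell^2$ for every $\ell$, and for $x=8\in\mathbb{G}_m(\mathbb{Q})$ it is trivial at $\ell=3$. The finite generation of $K$ has now been used in every place where it is needed, apart from (F1): for countability, for the cyclotomic character, and for the three arithmetic properties. It cannot simply be dropped: if $K\supseteq\mu_{\ell^\infty}$, then no $\overline{K}(\sigma)$ is Kummer-faithful.
\end{remark}

\section{One automorphism: torsion obstructs division}\label{sec:one}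

Let $K$ be finitely generated over $\mathbb{Q}$ and $P$ a set of primes. For $X$ over $K$ consider the condition
\begin{itemize}
\item[$(\mathrm{T}_P)$] for almost all $\sigma\in G_K$ there are infinitely many $\ell\in P$ with $X[\ell]^\sigma\ne0$.
\end{itemize}
Here $X[\ell]^\sigma=X(\overline{K}(\sigma))[\ell]$ is the group of fixed points of $\sigma$.

\begin{proposition}\label{prop:averaging}
Let $X\ne0$ be an abelian variety or a torus over $K$ that satisfies $(\mathrm{T}_P)$, and let $x\in X(K)$ with $\mathbb{Z}x$ Zariski dense in $X$. Then for almost all $\sigma\in G_K$ one has $x\notin\ell X(\overline{K}(\sigma))$ for infinitely many $\ell\in P$.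
\end{proposition}

\begin{proof}
Let $E_\ell=\{\sigma\in G_K:x\in\ell X(\overline{K}(\sigma))\}$. It is open and closed, since membership depends only on the permutation that $\sigma$ induces on the finite set of points $z$ with $\ell z=x$. Let $\Sigma_{\ell_0}$ be the intersection of the $E_\ell$ with $\ell\in P$ and $\ell\ge\ell_0$. The exceptional set of the proposition is $\bigcup_{\ell_0}\Sigma_{\ell_0}$, so it suffices to show that each $\Sigma_{\ell_0}$ is null.

Fix $\sigma\in G_K$ and let $\tau$ vary in $H$. Multiplying by $\tau$ does not change the action on $X[\ell]$, and $\overline{\kappa}_\ell(\sigma\tau)=\overline{\kappa}_\ell(\sigma)+\sigma\overline{\kappa}_\ell(\tau)$. By Lemma~\ref{lem:criterion}(a),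
\[
\sigma\tau\in E_\ell\iff\overline{\kappa}_\ell(\sigma)+\sigma\overline{\kappa}_\ell(\tau)\in(1-\sigma)X[\ell].
\]
For large $\ell$, Proposition~\ref{prop:kummer}(b) and (H1) show that $\overline{\kappa}_\ell(\tau)$ is uniformly distributed on $X[\ell]$, hence so is $\overline{\kappa}_\ell(\sigma)+\sigma\overline{\kappa}_\ell(\tau)$. Therefore
\[
\mu_H(\{\tau:\sigma\tau\in E_\ell\})=\frac{|(1-\sigma)X[\ell]|}{|X[\ell]|}=\frac{1}{|X[\ell]^\sigma|},
\]
which is at most $1/\ell$ when $X[\ell]^\sigma\ne0$. If $\sigma$ is as in $(\mathrm{T}_P)$, this happens for arbitrarily large $\ell\in P$, so $\mu_H(\{\tau:\sigma\tau\in\Sigma_{\ell_0}\})=0$. By (H3), $\Sigma_{\ell_0}$ is null.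
\end{proof}

A point of infinite order need not generate a dense subgroup. We pass to the closure of the group it generates and project $X$ onto it, so that divisibility in $X$ implies divisibility in the closure. The price is that $(\mathrm{T}_P)$ is needed for the closure and not for $X$; Example~\ref{ex:five} shows that this matters.

\begin{corollary}\label{cor:nontorsion}
Suppose that all nonzero abelian varieties (resp.\ all nonzero tori) over $K$ satisfy $(\mathrm{T}_P)$. Let $X$ be an abelian variety (resp.\ a torus) over $K$ and let $x\in X(K)$ be non-torsion. Then for almost all $\sigma\in G_K$ one has $x\notin\ell X(\overline{K}(\sigma))$ for infinitely many $\ell\in P$.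
\end{corollary}

\begin{proof}
The Zariski closure $Z$ of $\mathbb{Z}x$ is an infinite algebraic subgroup over $K$. Its identity component $X'\ne0$ is an abelian subvariety (resp.\ a subtorus) over $K$ of finite index $N$ in $Z$, and $Nx\in X'(K)$. For every $n\ge1$ the group $\mathbb{Z}nNx$ is dense in $X'$. Indeed, its closure $Z'\subseteq X'$ is a closed subgroup, the cosets $ix+Z'$ with $0\le i<nN$ cover $\mathbb{Z}x$ and hence $Z$, and a closed subgroup of finite index in $Z$ contains the identity component.

There are a homomorphism $\pi\colon X\to X'$ over $K$ and $M\ge1$ such that $\pi|_{X'}$ is multiplication by $M$. For abelian varieties, Poincar\'e reducibility gives an abelian subvariety $Y$ over $K$ such that addition $\varphi\colon X'\times Y\to X$ is an isogeny; choose an isogeny $\varphi'\colon X\to X'\times Y$ with $\varphi'\varphi=M$ and let $\pi$ be its first component. For tori, Maschke's theorem gives a $Q$-equivariant projection of $X_*\otimes\mathbb{Q}$ onto $X'_*\otimes\mathbb{Q}$, and a multiple $M$ of it maps $X_*$ into $X'_*$.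

Put $x'=\pi(Nx)=MNx$. Then $\mathbb{Z}x'$ is dense in $X'$. If $F\supseteq K$ and $x=\ell w$ with $w\in X(F)$, then $x'=\ell\pi(Nw)\in\ell X'(F)$. So the claim follows from Proposition~\ref{prop:averaging} for $(X',x')$.
\end{proof}

For abelian varieties and $P$ the set of all primes, $(\mathrm{T}_P)$ is (F1). For tori, \eqref{eq:torusaction} shows that $X[\ell]^\sigma\ne0$ means that $\overline{\chi}_\ell(\sigma)^{-1}$ is an eigenvalue of $q$ on $X_*/\ell$. The eigenvalues of $q$ are roots of unity and may lie outside $\mathbb{F}_\ell$, which is why congruence conditions on $\ell$ appear.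

\begin{lemma}\label{lem:torustorsion}
Let $X\ne0$ be a torus over $K$, split by a finite Galois extension $K_1$ of degree $m$. If $\sum_{\ell\in P,\ \ell\equiv1\bmod m}1/\ell=\infty$, then $X$ satisfies $(\mathrm{T}_P)$.
\end{lemma}

\begin{proof}
It suffices to fix $q\in Q=\operatorname{Gal}(K_1/K)$ and to treat random $\sigma$ with $\sigma|_{K_1}=q$. Let $\ell\equiv1\bmod m$. Then $t^m-1$ splits into linear factors over $\mathbb{F}_\ell$, and $q^m=1$, so $q$ has an eigenvalue $\alpha_\ell\in\mathbb{F}_\ell^\times$ on the nonzero space $X_*/\ell$. By Lemma~\ref{lem:cyclotomic} the events $\overline{\chi}_\ell(\sigma)=\alpha_\ell^{-1}$, for $\ell\in P$ with $\ell\ge\ell_1$ and $\ell\equiv1\bmod m$, are independent of probability $1/(\ell-1)$. The sum of these probabilities diverges, so by (H4) almost surely infinitely many of the events occur. For each of them $\sigma$ fixes an eigenvector of $q$ for $\alpha_\ell$.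
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cofinite}]
Let $P_0$ be the set of all primes. Over every finitely generated field, nonzero abelian varieties satisfy $(\mathrm{T}_{P_0})$ by (F1), and nonzero tori do by Lemma~\ref{lem:torustorsion} and Dirichlet's theorem. Let $\mathcal{P}(M,x)$ be the property ``$x$ is torsion, or $x\notin\ell M$ for infinitely many $\ell$''. Corollary~\ref{cor:nontorsion} is the hypothesis of Lemma~\ref{lem:countable}, whose conclusion is (a).

Let $\sigma$ satisfy (a) and Corollary~\ref{cor:primary}, let $L/\overline{K}(\sigma)$ be finite and $P$ cofinite. For $X$ over $L$, a non-torsion $x\in X(L)$ lies outside $\ell X(L)$ for infinitely many $\ell$, hence for some $\ell\in P$. So $D_P(X(L))$ is torsion, and Lemma~\ref{lem:devissage} gives (b).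
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:monotone} let $e=1$. Theorem~\ref{thm:cofinite}(b) for the set of all primes says that $A(L)_{\mathrm{div}}=0$ for every finite extension $L$ of $\overline{K}(\sigma)$ and every semiabelian variety $A$ over $L$. This covers all finite extensions of all finite extensions of $\overline{K}(\sigma)$.
\end{proof}

\section{Several automorphisms: one prime suffices}\label{sec:several}

For $e\ge2$ we fix $\ell$ and work in the Tate module. The first automorphism has at most one fixed division system, and the others have no reason to fix it. No torsion is needed, and of the Kummer image we use only that it is nonzero.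

\begin{proposition}\label{prop:several}
Let $e\ge2$, let $X$ be an abelian variety or a torus over $K$, let $x\in X(K)$ be non-torsion and $\ell$ a prime. Then $x\notin\bigcap_k\ell^kX(\overline{K}(\sigma))$ for almost all $\sigma\in G_K^e$.
\end{proposition}

\begin{proof}
Write $V=T_\ell X$, $\kappa=\kappa_\ell$ and $W=\kappa(H)$. By Proposition~\ref{prop:kummer}(a), $W$ is a nonzero submodule of the free $\mathbb{Z}_\ell$-module $V$, so $\operatorname{rk}W\ge1$. By Lemma~\ref{lem:criterion}(b) we must show that
\[
\Sigma=\{\sigma\in G_K^e:\text{ there is }b\in V\text{ with }\kappa(\sigma_i)=(1-\sigma_i)b\text{ for all }i\}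
\]
is null. It is closed, being the projection of a closed subset of the compact space $G_K^e\times V$.

Fix $\sigma\in G_K^e$ with $1-\sigma_1$ injective on $V$; almost all $\sigma$ have this property by Lemma~\ref{lem:primary}. Let $\tau$ vary in $H^e$ and put $w_i=\kappa(\tau_i)$. By (H1), $(w_1,\dots,w_e)$ is Haar distributed on $W^e$. Since $\tau_i$ acts trivially on $V$, we have $\sigma\tau\in\Sigma$ if and only if there is $b\in V$ with
\[
\kappa(\sigma_i)+\sigma_iw_i=(1-\sigma_i)b\qquad(i=1,\dots,e).
\]
Subtracting two solutions shows that the set of such $(w_i)$ is empty or a coset of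
\[
J=\{(w_i)\in W^e:\text{ there is }b\in V\text{ with }\sigma_iw_i=(1-\sigma_i)b\text{ for all }i\},
\]
a $\mathbb{Z}_\ell$-submodule of $W^e$, hence closed. The projection $J\to W$, $(w_i)\mapsto w_1$, is injective: if $w_1=0$, then $(1-\sigma_1)b=0$, so $b=0$ and all $w_i$ vanish. Thus $\operatorname{rk}J\le\operatorname{rk}W<e\operatorname{rk}W$; this is where $e\ge2$ and $W\ne0$ are used. So $J$ has infinite index in $W^e$, its cosets are null by (H2), and $\Sigma$ is null by (H3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:several}]
Apply Lemma~\ref{lem:countable} to the property ``$x$ is torsion, or $x\notin\bigcap_k\ell^kM$ for every $\ell$'', which holds almost surely by Proposition~\ref{prop:several} and the countability of the set of primes. For almost all $\sigma$, the group $D_{\{\ell\}}(X(L))$ is then torsion for all $L$, $X$ and $\ell$. Corollary~\ref{cor:primary} and Lemma~\ref{lem:devissage} with $P=\{\ell\}$ finish the proof.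
\end{proof}

A point of $A(L)_{\mathrm{div}}$ lies in $\bigcap_k\ell^kA(L)$ for every $\ell$, so by Theorem~\ref{thm:several} it has finite order prime to every $\ell$ and is $0$. This proves Theorem~\ref{thm:main} for $e\ge2$ without (F1) and (F3).

\section{One automorphism: division without torsion}\label{sec:converse}

\subsection{The converse}
For $e=1$ the equation in Lemma~\ref{lem:criterion}(b) is a single linear equation $\kappa_\ell(\sigma)=(1-\sigma)b$. It can be solved up to the cokernel of $1-\sigma$, and this cokernel is governed by rational torsion.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]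
Let $\sigma$ be as in Corollary~\ref{cor:primary}, $F=\overline{K}(\sigma)$, and $X$ over $F$. By the first part of Lemma~\ref{lem:primary}, applied over a finite extension of $K$ inside $F$ over which $X$ is defined, $1-\sigma$ is injective on $T_\ell X$ for every $\ell$. So its cokernel $C_\ell$ is a finite $\ell$-group. The quotient $C_\ell/\ell C_\ell$ is the cokernel of $1-\sigma$ on the finite group $X[\ell]$, which vanishes if the kernel $X(F)[\ell]$ does. Hence $C_\ell=0$ whenever $X(F)[\ell]=0$.

(a) By hypothesis $N=\prod_{\ell\in P}|C_\ell|$ is a finite product. Let $x\in X(F)$ and $\ell\in P$, and let $\kappa_\ell$ be the cocycle of $x$ over $F$. Since $N$ kills $C_\ell$, we have $N\kappa_\ell(\sigma)\in(1-\sigma)T_\ell X$. As $N\kappa_\ell$ is the cocycle of $Nx$, Lemma~\ref{lem:criterion}(b) with $S=\{\sigma\}$ gives $Nx\in\bigcap_k\ell^kX(F)$. For coprime integers $a,a'$ and an abelian group $M$ one has $aM\cap a'M=aa'M$: if $w=aw_1=a'w_2$ and $ra+sa'=1$, then $w=raw+sa'w=aa'(rw_2+sw_1)$. Factoring a $P$-number into prime powers, we get $Nx\in D_P(X(F))$.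

(b) For finite $P$ the hypothesis of (a) is empty, so $D_P(F^\times)$ contains the non-torsion element $2^N$ for some $N\ge1$. For $P=\{\ell\}$ this contradicts the conclusion of Theorem~\ref{thm:several} for $A=\mathbb{G}_m$.

(c) If $X(F)[\ell]\ne0$ for only finitely many $\ell$, then (a) for the set of all primes gives $NX(F)\subseteq X(F)_{\mathrm{div}}=0$, so $X(F)$ is torsion.
\end{proof}

\begin{remark}
Let $B$ be an abelian variety over $K$ with a $K$-rational point of infinite order. By Theorem~\ref{thm:converse}(c), whose proof does not use (F1), the case $e=1$ of Theorem~\ref{thm:main} implies the statement (F1) for $B$.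
\end{remark}

\subsection{The multiplicative group of the fixed field}

\begin{proof}[Proof of Theorem~\ref{thm:tori}(a)]
Suppose $\sum_{\ell\in P}1/\ell=\infty$. Over every finitely generated field $\mathbb{G}_m$ satisfies $(\mathrm{T}_P)$ by Lemma~\ref{lem:torustorsion} with $m=1$. A non-torsion point generates an infinite, hence dense, subgroup of $\mathbb{G}_m$. By Proposition~\ref{prop:averaging} and the last sentence of Lemma~\ref{lem:countable}, for almost all $\sigma$ every non-torsion element of $\overline{K}(\sigma)^\times$ fails to be an $\ell$-th power for some $\ell\in P$.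

Suppose $\sum_{\ell\in P}1/\ell<\infty$ and put $F=\overline{K}(\sigma)$. We have $F^\times[\ell]\ne1$ if and only if $\overline{\chi}_\ell(\sigma)=1$, which for large $\ell$ has probability $1/(\ell-1)$ by Lemma~\ref{lem:cyclotomic} with $K_1=K$. By (H4) this almost surely happens for only finitely many $\ell\in P$, and Theorem~\ref{thm:converse}(a) gives $2^N\in D_P(F^\times)$ for some $N\ge1$.
\end{proof}

\subsection{Finite extensions and a torus with primitive eigenvalues}

\begin{proof}[Proof of Theorem~\ref{thm:tori}(b)]
(iii)$\Rightarrow$(i). By Lemma~\ref{lem:torustorsion} all nonzero tori over all finitely generated fields satisfy $(\mathrm{T}_P)$. Apply Corollary~\ref{cor:nontorsion} and Lemma~\ref{lem:countable} with the property ``$x$ is torsion, or $x\notin\ell M$ for some $\ell\in P$''.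

(i)$\Rightarrow$(ii). Take $T=\mathbb{G}_m$.

(ii)$\Rightarrow$(iii). Suppose that $\sum_{\ell\in P,\ \ell\equiv1\bmod m}1/\ell<\infty$ for some $m$. To apply Theorem~\ref{thm:converse}(a) we want a torus $T$ over $K$ and a set of $\sigma$ of positive measure on which $T[\ell]^\sigma\ne0$ is possible essentially only for $\ell\equiv1\bmod m$. By \eqref{eq:torusaction} this is the case if $\sigma$ acts on $T_*$ with primitive $m$-th roots of unity as its only eigenvalues. To contradict (ii) we also want $T(\overline{K}(\sigma))$ inside some $L^\times$. Both wishes are met by a subtorus of a Weil restriction of $\mathbb{G}_m$ along a cyclic extension of degree $m$.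

\emph{The extension.} Let $K_0$ be the number field of algebraic elements of $K$, let $p\equiv1\bmod m$ be a prime unramified in $K_0$, and let $k_1\subseteq\mathbb{Q}(\mu_p)$ be the subfield of degree $m$, which is cyclic over $\mathbb{Q}$. The field $K\cap\mathbb{Q}(\mu_p)=K_0\cap\mathbb{Q}(\mu_p)$ is both unramified and totally ramified at $p$, so it is $\mathbb{Q}$. Hence $K_1=Kk_1$ is cyclic of degree $m$ over $K$, with $Q=\operatorname{Gal}(K_1/K)=\operatorname{Gal}(k_1/\mathbb{Q})=\langle q\rangle$.

\emph{The torus.} Let $\mathcal{R}=\operatorname{Res}_{K_1/K}\mathbb{G}_m$, so $\mathcal{R}(C)=(K_1\otimes_KC)^\times$, and let $\theta$ be the automorphism of $\mathcal{R}$ over $K$ given by $q^{-1}\otimes1$. The isomorphism $K_1\otimes_K\overline{K}\to\prod_{g\in Q}\overline{K}$, $a\otimes b\mapsto(g(a)b)_g$, gives a basis $(\varepsilon_g)_{g\in Q}$ of $\mathcal{R}_*$, one cocharacter for each factor. For $z=a\otimes b$ and $\gamma\in G_K$ with $\gamma|_{K_1}=q$ we compute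
\[
(\gamma z)_g=g(a)\gamma(b)=\gamma(z_{q^{-1}g}),\qquad(\theta z)_g=gq^{-1}(a)b=z_{q^{-1}g}.
\]
So the Galois action of $q$ on $\mathcal{R}_*$ and the action of $\theta$ are the same map $s\colon\varepsilon_g\mapsto\varepsilon_{qg}$. Let $\Phi_m$ be the $m$-th cyclotomic polynomial, $\Psi=(t^m-1)/\Phi_m\in\mathbb{Z}[t]$, and let $T\subseteq\mathcal{R}$ be the image of the endomorphism $\Psi(\theta)$. It is a subtorus over $K$, split by $K_1$. Since $\theta^m=1$, the endomorphism $\Phi_m(\theta)$ kills $T$. Composing with cocharacters of $T$, we find $\Phi_m(s)=0$ on $T_*\subseteq\mathcal{R}_*$.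

\emph{A point of infinite order.} Let $r\equiv1\bmod p$ be a prime; it splits completely in $k_1$. Let $\mathfrak{r}$ be a prime of $k_1$ above $r$ and $u\in k_1^\times$ a generator of a power $\mathfrak{r}^h$ with $h\ge1$. The conjugates $g(u)$, $g\in Q$, generate powers of the $m$ distinct primes $g(\mathfrak{r})$, so they are multiplicatively independent. Write $\Psi=\sum_{i=0}^{m-1}c_it^i$; the degree is less than $m$ and $\Psi\ne0$. The point
\[
y=\Psi(\theta)(u)=\prod_{i=0}^{m-1}q^{-i}(u)^{c_i}\in K_1^\times=\mathcal{R}(K)
\]
lies in $T(K)$ and is not torsion.

\emph{Little torsion.} Let $\sigma$ be random in $\Omega=\{\sigma\in G_K:\sigma|_{K_1}=q\}$, a set of measure $1/m$, and put $F=\overline{K}(\sigma)$. Suppose $\ell\nmid m$ and $T[\ell]^\sigma\ne0$. By \eqref{eq:torusaction}, $\alpha=\overline{\chi}_\ell(\sigma)^{-1}$ is an eigenvalue of $s$ on $T_*/\ell$, so $\Phi_m(\alpha)=0$ in $\mathbb{F}_\ell$. The polynomial $t^m-1=\prod_{d\mid m}\Phi_d$ has simple roots modulo $\ell$. If $\alpha$ had order $d<m$, it would be a root of both $\Phi_m$ and $t^d-1$, whose product divides $t^m-1$. So $\alpha$ has order $m$, and $\ell\equiv1\bmod m$.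 For such $\ell$, if large, $\overline{\chi}_\ell(\sigma)$ is uniform on $\mathbb{F}_\ell^\times$ by Lemma~\ref{lem:cyclotomic}, and $\Phi_m$ has at most $\varphi(m)=\deg\Phi_m$ roots, so $T[\ell]^\sigma\ne0$ has probability at most $\varphi(m)/(\ell-1)$. The sum over $\ell\in P$ with $\ell\equiv1\bmod m$ converges. By (H4), for almost all $\sigma\in\Omega$ only finitely many $\ell\in P$ have $T(F)[\ell]\ne0$.

\emph{Conclusion.} For $\sigma\in\Omega$ the field $F\cap K_1$ is the fixed field of $q$ in $K_1$, which is $K$. So $L=FK_1$ has degree $m$ over $F$, the algebra $K_1\otimes_KF$ is the field $L$, and $T(F)\subseteq\mathcal{R}(F)=L^\times$. By Theorem~\ref{thm:converse}(a), for almost all $\sigma\in\Omega$ there is $N\ge1$ with $y^N\in D_P(T(F))\subseteq D_P(L^\times)$, and $y^N$ is not torsion. Thus (ii) fails on a set of measure $1/m$.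
\end{proof}

\begin{example}\label{ex:five}
Let $K=\mathbb{Q}$ and let $P$ be the set of primes $\ell\equiv3\bmod4$. By Dirichlet's theorem and Theorem~\ref{thm:tori}(a), $D_P(F^\times)$ is torsion for almost all $\sigma$, where $F=\overline{\mathbb{Q}}(\sigma)$. Condition (iii) fails for $m=4$. In the proof take $p=5$ and $K_1=\mathbb{Q}(\mu_5)$, with $\Phi_4=t^2+1$, $\Psi=t^2-1$ and $y=\overline{u}/u$, the bar denoting complex conjugation $q^2$. For almost all $\sigma$ with $\sigma|_{K_1}=q$, the group $D_P(F(\mu_5)^\times)$ is not torsion. This also shows that density cannot be omitted in Proposition~\ref{prop:averaging}. The torus $\mathcal{R}$ contains $\mathbb{G}_m$ and so satisfies $(\mathrm{T}_P)$. But if $\sigma|_{K_1}=q$, then $T[\ell]^\sigma=0$ for all $\ell\in P$, so $1-\sigma$ is bijective on $T[\ell]$, and $y\in\ell T(F)\subseteq\ell\mathcal{R}(F)$ for all $\ell\in P$ by Lemma~\ref{lem:criterion}(a).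
\end{example}

\begin{thebibliography}{9}

\bibitem{Asayama}
Takuya Asayama, \emph{Kummer-faithful fields with finitely generated absolute Galois group}, arXiv:2601.10298 (2026).

\bibitem{FW}
Faltings--W\"ustholz et al., \emph{Rational Points}, Ch.~VI.

\bibitem{JP}
M.~Jarden and S.~Petersen, \emph{Torsion of abelian varieties over large algebraic extensions of $\mathbb{Q}$}, Nagoya Math. J. \textbf{234} (2019).

\bibitem{Serre}
Serre, \emph{\OE uvres} IV, nos.~136, 138.

\bibitem{Wintenberger}
Wintenberger, J. reine angew. Math. \textbf{553} (2002).

\bibitem{Zywina}
D.~Zywina, \emph{Abelian varieties over large algebraic fields with infinite torsion}, Israel J. Math. \textbf{211} (2016).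

\end{thebibliography}
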